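\title{Equality and stability in the Brascamp--Lieb--Luttinger inequality for subsets of the line}

\begin{abstract}
Let $L_1,\dots,L_n$ be linear functionals on $\mathbb{R}^m$, $n\ge m+1$, any $m$ of which are linearly independent. Among measurable sets $E_j\subset\mathbb{R}$ of prescribed measures, the volume of $\{x: L_j(x)\in E_j \text{ for all } j\}$ is largest when the $E_j$ are intervals centered at the origin. We show that for every $m\ge2$, under the natural admissibility condition on the measures, the only maximizers are, up to null sets, intervals centered at $L_1(z),\dots,L_n(z)$ for a point $z\in\mathbb{R}^m$. The case $m=2$ is known. For $m\ge3$ and strictly admissible measures we prove a stability estimate with the optimal exponent $2$, and we deduce the borderline admissible case by induction on $n$. We also show that admissibility is necessary and describe the maximizers without it.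
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m\ge2$ and $n\ge m+1$ be integers, and let $L_1,\dots,L_n:\mathbb{R}^m\to\mathbb{R}$ be surjective linear maps. For an $n$-tuple $E=(E_1,\dots,E_n)$ of Lebesgue measurable subsets of $\mathbb{R}$ with $0<|E_j|<\infty$, put
\[
I(E)=\int_{\mathbb{R}^m}\prod_{j=1}^n\mathbf{1}_{E_j}(L_j(x))\,dx .
\]
This is the volume of the set of points $x$ that satisfy the $n$ constraints $L_j(x)\in E_j$. A good example to keep in mind is $n=m+1$ with
\begin{equation}\label{eq:conv}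
L_j(x)=x_j\ \ (j\le m),\qquad L_{m+1}(x)=x_1+\dots+x_m,\qquad I(E)=\int_{E_{m+1}}\mathbf{1}_{E_1}*\cdots*\mathbf{1}_{E_m}.
\end{equation}
For a measurable set $H\subset\mathbb{R}$ of finite measure let $H^*$ be the closed interval centered at $0$ with $|H^*|=|H|$, and let $E^*=(E_1^*,\dots,E_n^*)$. The Brascamp--Lieb--Luttinger rearrangement inequality, which we use without proof, states that
\begin{equation}\label{eq:BLL}
I(E)\le I(E^*).
\end{equation}
This paper determines the cases of equality.

Some are visible at once. The change of variables $x\mapsto x+z$ shows that $I$ does not change when each $E_j$ is replaced by $E_j+L_j(z)$, and $I$ does not see null sets. So equality holds when each $E_j$ is, up to a null set, an interval centered at $L_j(z)$. One would guess that there is nothing else, and the hypotheses below exclude three simple ways in which this guess fails.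
\begin{itemize}
\item If $n=m$ and the $L_j$ are independent, $I(E)$ is a constant times $\prod_j|E_j|$, and every tuple gives equality. Hence $n\ge m+1$.
\item If $m=2$, $n=3$, $L_1=L_2=x_1$ and $L_3=x_2$, then $I(E)=|E_1\cap E_2|\,|E_3|$, and equality holds whenever $E_1=E_2$. Hence the maps should be in general position.
\item If in \eqref{eq:conv} the set $E_{m+1}$ is longer than $|E_1|+\dots+|E_m|$, then for $E_j=E_j^*$ $(j\le m)$ part of $E_{m+1}^*$ lies outside the support of the convolution and can be moved anywhere. Hence no set should be so large that its constraint is inactive with room to spare.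
\end{itemize}

The family $(L_j)$ is \emph{nondegenerate} if for every $A\subset\{1,\dots,n\}$ with $|A|=m$ the map $L_A:x\mapsto(L_j(x))_{j\in A}$ from $\mathbb{R}^m$ to $\mathbb{R}^A$ is a bijection; equivalently, any $m$ of the functionals $L_j$ are linearly independent. Throughout,
\[
e_j=|E_j|,\qquad \ell_j=e_j/2,\qquad E_j^*=[-\ell_j,\ell_j],\qquad S_j=\{x\in\mathbb{R}^m: L_j(x)\in E_j^*\},
\]
\[
P=\bigcap_{j=1}^nS_j,\qquad P_k=\bigcap_{j\ne k}S_j .
\]
Thus $I(E^*)=|P|$. The tuple $E$ is \emph{admissible} relative to $(L_j)$ if each $E_j$ is measurable with $0<|E_j|<\infty$ and there is no index $k$ such that $S_k$ contains an open neighborhood of $P_k$. This is a condition on the numbers $e_j$ only, and it has a convenient numerical form. Let $(L_j)$ be nondegenerate. Since $n-1\ge m$, the set $P_k$ is compact; it is also convex, symmetric about $0$, and contains a ball about $0$. So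
\[
h_k=\max_{P_k}|L_k|
\]
is finite and positive.

\begin{lemma}\label{lem:adm}
Let $(L_j)$ be nondegenerate. Then $E$ is admissible if and only if $h_k\ge\ell_k$ for all $k$.
\end{lemma}

\begin{proof}
If $h_k<\ell_k$, then $S_k$ contains the open neighborhood $\{|L_k|<\ell_k\}$ of $P_k$. If $h_k\ge\ell_k$, pick $x\in P_k$ with $|L_k(x)|=h_k$. Every open neighborhood of $P_k$ contains $(1+\varepsilon)x$ for small $\varepsilon>0$, and $|L_k((1+\varepsilon)x)|>\ell_k$.
\end{proof}

We call $E$, or $(e_j)$, \emph{strictly admissible} if $h_k>\ell_k$ for all $k$: every slab $S_k$ then cuts something off $P_k$. In the example \eqref{eq:conv} one has $h_k=\sum_{j\ne k}\ell_j$ for every $k$, so admissibility says that each $e_k$ is at most the sum of the others. We write $H\bigtriangleup H'$ for the symmetric difference, and ``$H=H'$ a.e.'' means $|H\bigtriangleup H'|=0$.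

\begin{theorem}\label{thm:A}
Let $m\ge2$ and $n\ge m+1$, let $(L_j)$ be nondegenerate, and let $E$ be admissible relative to $(L_j)$. Then $I(E)=I(E^*)$ if and only if there are a point $z\in\mathbb{R}^m$ and, for each $j$, an interval $J_j\subset\mathbb{R}$ with center $L_j(z)$ and $|E_j\bigtriangleup J_j|=0$.
\end{theorem}

The case $m=2$ of this statement is a known result, which we use without proof. The conjecture that it extends to all $m\ge2$ comes from Christ and Flock \cite{CF}; Theorem~\ref{thm:A} confirms it. The ``if'' part is the change of variables above, since $J_j$ has length $e_j$ and so equals $E_j^*+L_j(z)$ up to endpoints. It remains to prove the ``only if'' part for $m\ge3$.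

In the strictly admissible case we obtain it from a quantitative statement. Define the deficit and the distance to the family of translated intervals by
\[
D(E)=I(E^*)-I(E)\ge0,\qquad d(E)=\inf_{z\in\mathbb{R}^m}\max_j\big|E_j\bigtriangleup(E_j^*+L_j(z))\big| .
\]

\begin{theorem}\label{thm:B}
Let $m\ge3$ and $n\ge m+1$, let $(L_j)$ be nondegenerate, and let $(e_j)$ be strictly admissible. There is $c>0$, depending only on $(L_j)$ and $(e_j)$, such that
\[
D(E)\ge c\,d(E)^2
\]
for all tuples $E$ of measurable sets with $|E_j|=e_j$. The exponent $2$ is optimal: no inequality $D(E)\ge c\,d(E)^p$ with $p<2$ and $c>0$ holds for all such $E$.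
\end{theorem}

The proof treats $E^*$ as a maximum point of $I$ and expands $I$ to second order around it. Section~\ref{sec:model} carries this out by hand for one family with $m=3$, $n=4$, and lists what has to be supplied in general; Sections~\ref{sec:kernels}--\ref{sec:local} supply it and prove Theorem~\ref{thm:B} when $d(E)$ is small. In Section~\ref{sec:flow} a deformation of sets along which $I$ does not decrease removes the smallness assumption. Section~\ref{sec:border} treats tuples that are admissible but not strictly admissible, by deleting an inactive constraint; it uses the known case $m=2$, $n=3$ once. Section~\ref{sec:C} shows that admissibility is necessary in Theorem~\ref{thm:A} and classifies the cases of equality without it (Theorem~\ref{thm:C}).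

\section{Tools}\label{sec:tools}

In this section $m\ge2$, $n\ge m+1$, and $(L_j)$ is nondegenerate. The map $L=(L_1,\dots,L_n):\mathbb{R}^m\to\mathbb{R}^n$ is injective, and we put $V=L(\mathbb{R}^m)$, a proper subspace of $\mathbb{R}^n$.

\subsection{The Brunn--Minkowski inequality and slices}

For nonempty compact sets $H_0,H_1\subset\mathbb{R}^N$ and $0\le\theta\le1$,
\begin{equation}\label{eq:BM}
|(1-\theta)H_0+\theta H_1|^{1/N}\ge(1-\theta)|H_0|^{1/N}+\theta|H_1|^{1/N}.
\end{equation}
We also use the equality case in the following form: if $H_0,H_1$ are compact convex sets of equal positive volume and equality holds in \eqref{eq:BM} with $\theta=\frac12$, then $H_1$ is a translate of $H_0$.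

On the line we need the inequality for $\sigma$-compact sets (countable unions of compact sets): for nonempty $\sigma$-compact $H_0,H_1\subset\mathbb{R}$ the sum $H_0+H_1$ is $\sigma$-compact, hence measurable, and
\begin{equation}\label{eq:sum1d}
|H_0+H_1|\ge|H_0|+|H_1|.
\end{equation}
For compact sets, translate so that $\max H_0=0=\min H_1$; then $H_0\cup H_1\subset H_0+H_1$ and $H_0\cap H_1=\{0\}$. The general case follows by writing $H_0,H_1$ as increasing unions of nonempty compact sets.

Let $\lambda$ be a nonzero linear functional on $\mathbb{R}^m$. Fix linear coordinates $x=(t,w)\in\mathbb{R}\times\mathbb{R}^{m-1}$ with $t=\lambda(x)$, and let $dx=\mathcal{J}\,dt\,dw$. For a compact convex set $M\subset\mathbb{R}^m$ let $M^t=\{w:(t,w)\in M\}$ be its slices and $F_M(t)=\mathcal{J}|M^t|$. By Fubini's theorem $F_M$ is the \emph{density of $\lambda$ on $M$}, that is, $\int_M g(\lambda(x))\,dx=\int_{\mathbb{R}} gF_M$ for bounded measurable $g$.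

\begin{lemma}\label{lem:slices}
\begin{itemize}
\item[(a)] Let $M_0,M_1,M$ be compact convex sets with $(1-\theta)M_0+\theta M_1\subset M$, where $0\le\theta\le1$. If the slices $M_0^{t_0}$ and $M_1^{t_1}$ are nonempty, then
\[
F_M\big((1-\theta)t_0+\theta t_1\big)^{1/(m-1)}\ge(1-\theta)F_{M_0}(t_0)^{1/(m-1)}+\theta F_{M_1}(t_1)^{1/(m-1)}.
\]
\item[(b)] Let $M=-M$ be compact and convex and contain a ball about $0$, and let $h=\max_M|\lambda|$. Then $F_M$ is even, vanishes outside $[-h,h]$, is positive on $(-h,h)$ and nonincreasing on $[0,\infty)$, and $F_M^{1/(m-1)}$ is concave on $[-h,h]$.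
\end{itemize}
\end{lemma}

\begin{proof}
(a) The slice of $M$ at $(1-\theta)t_0+\theta t_1$ contains $(1-\theta)M_0^{t_0}+\theta M_1^{t_1}$; apply \eqref{eq:BM} with $N=m-1$.

(b) We have $M^{-t}=-M^t$, and $M^t\ne\emptyset$ exactly for $|t|\le h$. Part (a) with $M_0=M_1=M$ shows that $G=F_M^{1/(m-1)}$ is concave on $[-h,h]$. An even concave function on $[-h,h]$ is nonincreasing on $[0,h]$. Finally $G(0)>0$ because of the ball, and $G(t)\ge(1-|t|/h)\,G(0)>0$ for $|t|<h$ by concavity.
\end{proof}

\subsection{Continuity and translations}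

If $|A|=m$, the substitution $y=L_A(x)$ gives
\begin{equation}\label{eq:det}
\int_{\mathbb{R}^m}\prod_{j\in A}|g_j(L_j(x))|\,dx=|\det L_A|^{-1}\prod_{j\in A}\|g_j\|_1 .
\end{equation}
In particular $I(E)<\infty$. For $a\in\mathbb{R}^n$ write $E^*+a=(E_j^*+a_j)_j$.

\begin{lemma}\label{lem:cont}
Fix $e_1,\dots,e_n>0$, and let $E,E'$ be tuples with $|E_j|=|E_j'|=e_j$.
\begin{itemize}
\item[(a)] $|I(E)-I(E')|\le C\max_j|E_j\bigtriangleup E_j'|$, with $C$ depending only on $(L_j),(e_j)$.
\item[(b)] $|d(E)-d(E')|\le\max_j|E_j\bigtriangleup E_j'|$, and $d(E)\le2\max_je_j$.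
\item[(c)] $D$ and $d$ do not change when each $E_j$ is replaced by $E_j-L_j(z)$.
\item[(d)] $|(E_j^*+s)\bigtriangleup(E_j^*+t)|=2\min(|s-t|,e_j)$, and
$d(E^*+a)\ge2\min\big(n^{-1/2}\operatorname{dist}(a,V),\min_je_j\big)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Pass from $E$ to $E'$ by changing one set at a time. When $E_i$ is changed, choose $A\ni i$ with $|A|=m$ and bound the factors outside $A$ by $1$; by \eqref{eq:det} the change in $I$ is at most $|\det L_A|^{-1}|E_i\bigtriangleup E_i'|\prod_{j\in A\setminus\{i\}}e_j$. Part (b) is the triangle inequality for $|H\bigtriangleup H'|=\|\mathbf{1}_H-\mathbf{1}_{H'}\|_1$, and (c) follows from the invariance of $I$ and the linearity of $L$. In (d), two intervals of length $e_j$ whose centers are at distance $|s-t|$ overlap in length $e_j-\min(|s-t|,e_j)$. For every $z$ some $j$ has $|a_j-L_j(z)|\ge n^{-1/2}|a-L(z)|\ge n^{-1/2}\operatorname{dist}(a,V)$, which gives the lower bound for $d$.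
\end{proof}

\subsection{A set compared with its rearrangement}\label{sub:masses}

Let $H\subset\mathbb{R}$ be measurable with $|H|=2\ell\in(0,\infty)$, and let $f=\mathbf{1}_H-\mathbf{1}_{[-\ell,\ell]}$. Then $\int f=0$, $f\ge0$ outside $[-\ell,\ell]$ and $f\le0$ inside. Four masses record where $H$ has excess and where it has holes:
\[
p^\pm=|H\cap\{\pm t>\ell\}|,\qquad q^\pm=|([-\ell,\ell]\setminus H)\cap\{\pm t>0\}| .
\]
From them we form
\[
a=\int_0^\infty f=-\int_{-\infty}^0f=p^+-q^+=q^--p^-,\qquad r^+=\min(p^+,q^+),\qquad r^-=\min(p^-,q^-).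
\]
The number $a$ is the net mass that has passed from the left half-line to the right one, while $r^+$ and $r^-$ measure mass displaced within one half-line. For the translate $H=[-\ell,\ell]+s$ with $|s|\le\ell$ one finds $a=s$ and $r^\pm=0$, so we call $a$ the \emph{shift} of $H$. For a tuple $E$ we write $f_j,p_j^\pm,q_j^\pm,a_j,r_j^\pm$ for these quantities with $H=E_j$, and $a=(a_1,\dots,a_n)$ is the \emph{shift vector}.

\begin{lemma}\label{lem:masses}
Put $\rho^2=a^2+(r^+)^2+(r^-)^2$.
\begin{itemize}
\item[(a)] $\|f\|_1=p^++q^++p^-+q^-=2|a|+2r^++2r^-$, and hence $\|f\|_1^2\le12\rho^2$ and $\rho\le\|f\|_1$.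
\item[(b)] $(p^+)^2+(p^-)^2\ge\rho^2$ and $(q^+)^2+(q^-)^2\ge\rho^2$.
\item[(c)] If $F$ is bounded, even, and nonincreasing on $[0,\infty)$, then
\[
-\int Ff=\int|F(t)-F(\ell)|\,|f(t)|\,dt\ \ge\ \sum_{\pm}\int_0^{p^\pm}\!\big(F(\ell)-F(\ell+s)\big)\,ds+\sum_{\pm}\int_0^{q^\pm}\!\big(F(\ell-s)-F(\ell)\big)\,ds .
\]
\end{itemize}
\end{lemma}

\begin{proof}
If $a\ge0$, then $p^+=a+r^+$, $q^+=r^+$, $p^-=r^-$, $q^-=a+r^-$. If $a<0$, then $p^+=r^+$, $q^+=|a|+r^+$, $p^-=|a|+r^-$, $q^-=r^-$. Adding gives the identity in (a), and the Cauchy--Schwarz inequality gives the factor $12$. Part (b) follows from the same formulas and $(|a|+r)^2\ge a^2+r^2$ for $r\ge0$.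

(c) Since $\int f=0$, we have $-\int Ff=\int(F(\ell)-F)f$. Outside $[-\ell,\ell]$ both factors are $\ge0$, and inside both are $\le0$; this gives the identity. For the inequality, split the line at $-\ell,0,\ell$. On each piece $|F(t)-F(\ell)|$ is a nondecreasing function $u(s)$ of the distance $s=\big||t|-\ell\big|$, and $|f|$ is the indicator of a set $W$ of values of $s$ of measure $p\in\{p^\pm,q^\pm\}$. The integral is smallest when the mass is adjacent to the endpoint:
\[
\int_Wu-\int_0^pu=\int_{W\setminus[0,p]}u-\int_{[0,p]\setminus W}u\ \ge\ u(p)\big(|W\setminus[0,p]|-|[0,p]\setminus W|\big)=0 .\qedhere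
\]
\end{proof}

\section{A model case: the octahedron}\label{sec:model}

Take $m=3$, $n=4$, $L_j(x)=x_j$ for $j\le3$, $L_4(x)=-(x_1+x_2+x_3)$, and $\ell_1=\dots=\ell_4=1$. Then $V=\{y\in\mathbb{R}^4:\sum_jy_j=0\}$, any three of the $L_j$ are coordinates on $\mathbb{R}^3$ with Jacobian $1$, and the four indices play symmetric roles. Each $h_k$ equals $3$, so the data are strictly admissible. The body $P$ is the cube $[-1,1]^3$ with the corners at $\pm(1,1,1)$ cut off by the planes $x_1+x_2+x_3=\pm1$: an octahedron.

Let $|E_j|=2$ and $\delta=\max_j\|f_j\|_1\le\frac13$. Write $\mathbf{1}_{E_j}=\chi+f_j$ with $\chi=\mathbf{1}_{[-1,1]}$ and expand the product in $I(E)$. A term with one factor $f_k$ equals $\int Ff_k$, and a term with two factors equals $\iint F_2(s,t)f_i(s)f_j(t)\,ds\,dt$, where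
\[
F_2(s,t)=(\chi*\chi)(s+t)=(2-|s+t|)_+,\qquad
F(t)=(\chi*\chi*\chi)(t)=\begin{cases}3-t^2,&|t|\le1,\\ \tfrac12(3-|t|)^2,&1\le|t|\le3,\\ 0,&|t|\ge3.\end{cases}
\]
(Integrate $(2-|u|)_+$ over $[t-1,t+1]$ to get $F$.) Each of the five terms with three or four factors $f_j$ is at most $\delta^3$ in absolute value, by \eqref{eq:det} applied to three of these factors. With $X_k=-\int Ff_k$,
\begin{equation}\label{eq:model-exp}
D(E)\ge\sum_kX_k-\sum_{i<j}\iint F_2f_if_j-5\delta^3 .
\end{equation}

\emph{The linear terms.} Although $X_k$ is linear in $f_k$, it is typically of order $\delta^2$: the mass sits near $\pm1$, where $F-F(1)$ is small. Here $F(1-s)-F(1)=2s-s^2$ for $0\le s\le1$, and $F(1)-F(1+s)=2s-\frac12s^2$ for $0\le s\le2$. Each integral in Lemma~\ref{lem:masses}(c) is therefore at least $p^2-\frac13p^3$, where $p$ is the corresponding mass, and parts (a) and (b) of that lemma give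
\[
X_k\ge2\big(a_k^2+(r_k^+)^2+(r_k^-)^2\big)-\tfrac13\delta^3 .
\]
The same formulas show that $|F(t)-F(1)|\ge\beta(t):=\min\big(\big||t|-1\big|,2\big)$ for all $t$, so also $X_k\ge\int\beta|f_k|$: mass far from $\pm1$ is charged at first order.

\emph{The bilinear terms.} Freeze $F_2$ at the corners, that is, replace $F_2(s,t)$ by $F_2(\operatorname{sgn}s,\operatorname{sgn}t)$. Since $F_2(1,1)=F_2(-1,-1)=0$, $F_2(1,-1)=F_2(-1,1)=2$, and $\int_{\sigma t>0}f_j=\sigma a_j$ for $\sigma=\pm1$, the frozen integral is $-4a_ia_j$. As $F_2$ is $1$-Lipschitz in $s+t$ and takes values in $[0,2]$, freezing changes the kernel by at most $\beta(s)+\beta(t)$, so the error is at most $\delta(X_i+X_j)$.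

Each index lies in three pairs, so \eqref{eq:model-exp} gives $D(E)\ge(1-3\delta)\sum_kX_k+4\sum_{i<j}a_ia_j-5\delta^3$. Since $a_k^2+(r_k^+)^2+(r_k^-)^2\le\delta^2$ and $2\sum_ka_k^2+4\sum_{i<j}a_ia_j=2(\sum_ka_k)^2$,
\begin{equation}\label{eq:model-final}
D(E)\ge2\Big(\sum_ka_k\Big)^2+2\sum_k\big((r_k^+)^2+(r_k^-)^2\big)-C\delta^3 .
\end{equation}
The form $2(\sum_ka_k)^2=8\operatorname{dist}(a,V)^2$ vanishes on $V$, as it must, since $D(E^*+a)=0$ for $a\in V$. So \eqref{eq:model-final} is useful only after a good choice of origin. Lemma~\ref{lem:recenter} below provides a translation, of size comparable to $\delta$, after which $a\perp V$, that is, $a=(\alpha,\alpha,\alpha,\alpha)$. Then the first term is $32\alpha^2$, and Lemma~\ref{lem:masses}(a) gives $D(E)\ge\frac16\delta^2-C\delta^3$, which is the estimate of Theorem~\ref{thm:B} for small $\delta$.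

In general there are no formulas for the kernels, and what was read off above has to be proved: the kernels are continuous (Lemma~\ref{lem:kernel}); the functions $F_k$ have nonzero slope at $\ell_k$ (Lemma~\ref{lem:slope}); and the quadratic form in the shift vector is definite on $V^\perp$ (Lemma~\ref{lem:Q}). The last point is the main one.

\section{Kernels and the second-order expansion}\label{sec:kernels}

Let $T\subset\{1,\dots,n\}$ with $1\le|T|\le m-1$. Fix $A\supset T$ with $|A|=m$ and use the coordinates $L_A(x)=(y,w)\in\mathbb{R}^T\times\mathbb{R}^{A\setminus T}$. For $a\in\mathbb{R}^n$ put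
\[
F_T^a(y)=|\det L_A|^{-1}\int_{\mathbb{R}^{A\setminus T}}\prod_{j\notin T}\mathbf{1}_{E_j^*+a_j}\big(L_j(L_A^{-1}(y,w))\big)\,dw,\qquad F_T=F_T^0 .
\]
By Fubini's theorem, for bounded integrable $g_j$,
\begin{equation}\label{eq:kernel}
\int_{\mathbb{R}^m}\prod_{j\in T}g_j(L_j(x))\prod_{j\notin T}\mathbf{1}_{E_j^*}(L_j(x))\,dx=\int_{\mathbb{R}^T}\prod_{j\in T}g_j(y_j)\,F_T(y)\,dy .
\end{equation}
The integrand in $F_T^a$ is supported in the box $\{|w_j-a_j|\le\ell_j,\ j\in A\setminus T\}$, so $0\le F_T^a\le|\det L_A|^{-1}\prod_{j\in A\setminus T}e_j$. The shifted kernels, $a\ne0$, are needed only in Section~\ref{sec:shifts}.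

\begin{lemma}\label{lem:kernel}
For $1\le|T|\le m-1$, the function $(y,a)\mapsto F_T^a(y)$ is continuous.
\end{lemma}

\begin{proof}
Let $(y,a)\to(y_0,a_0)$. The integrands are bounded by $1$ and supported in a fixed bounded set. They converge at every $w$ except possibly where $|L_j(L_A^{-1}(y_0,w))-a_{0,j}|=\ell_j$ for some $j\notin T$. Since $|T\cup\{j\}|\le m$, nondegeneracy gives $L_j\notin\operatorname{span}(L_i:i\in T)$, so $w\mapsto L_j(L_A^{-1}(y_0,w))$ is a nonconstant affine function and the exceptional set is contained in finitely many hyperplanes. Dominated convergence finishes the proof.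
\end{proof}

\emph{From here to the end of Section~\ref{sec:flow}, $m\ge3$, the family $(L_j)$ is nondegenerate, $(e_j)$ is strictly admissible, and $C,c,C_1,c_1,\dots$ are positive constants that depend only on these data.}

Write $F_k=F_{\{k\}}$ and $F_{ij}=F_{\{i,j\}}$. Both are bounded and continuous; for $F_{ij}$ this needs $2\le m-1$.

\begin{lemma}\label{lem:expand}
Let $|E_j|=e_j$ and $\delta=\max_j\|f_j\|_1$. Then
\[
I(E)=I(E^*)+\sum_k\int F_kf_k+\sum_{i<j}\iint F_{ij}(s,t)f_i(s)f_j(t)\,ds\,dt+R,\qquad|R|\le C\delta^3 .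
\]
\end{lemma}

\begin{proof}
Expand $\prod_j(\mathbf{1}_{E_j^*}+f_j)(L_j(x))$. The terms with one or two factors $f_j$ are evaluated by \eqref{eq:kernel}. In a term with at least three such factors, choose three of them and extend their indices to a set $A$ with $|A|=m$, which is possible because $m\ge3$. Bound the factors outside $A$ by $1$ in absolute value. By \eqref{eq:det} the term is at most $|\det L_A|^{-1}$ times a product of $m$ norms, three of which are at most $\delta$ and the others at most $2\max_je_j$.
\end{proof}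

\begin{remark}
The continuity of $F_{ij}$ and this lemma are where $m\ge3$ enters. For $m=2$ no variable is left to integrate in $F_{ij}$, which is then a constant times a product of indicator functions, and \eqref{eq:det} bounds the trilinear terms only by $C\delta^2$, the size of the main terms.
\end{remark}

The function $F_k$ is the density of $L_k$ on $P_k$, so Lemma~\ref{lem:slices}(b) applies with $h=h_k$: $F_k$ is even and nonincreasing on $[0,\infty)$, and $G_k=F_k^{1/(m-1)}$ is concave on $[-h_k,h_k]$. Strict admissibility says that $\ell_k$ is an interior point of this interval. Hence $F_k>0$ on $[-\ell_k,\ell_k]$, and the one-sided derivatives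
\[
\gamma_k^{\mathrm{out}}=-F_k'(\ell_k^+),\qquad\gamma_k^{\mathrm{in}}=-F_k'(\ell_k^-)
\]
exist. They equal $-(m-1)G_k(\ell_k)^{m-2}G_k'(\ell_k^\pm)$, so concavity and monotonicity give $\gamma_k^{\mathrm{out}}\ge\gamma_k^{\mathrm{in}}\ge0$. Put $\bar\gamma_k=\frac12(\gamma_k^{\mathrm{out}}+\gamma_k^{\mathrm{in}})$. In the model case all these numbers are $2$.

If $\gamma_k^{\mathrm{in}}$ were $0$, holes in $E_k$ would cost nothing in the linear term. The next lemma excludes this: $P$ would have to be a prism between the two faces $L_k=\pm\ell_k$, and a prism has a direction parallel to all its other faces.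

\begin{lemma}\label{lem:slope}
For every $k$, $\gamma_k^{\mathrm{in}}>0$. Consequently $F_k(\ell_k+\eta)<F_k(\ell_k)<F_k(\ell_k-\eta)$ for $0<\eta<\ell_k$.
\end{lemma}

\begin{proof}
Suppose $\gamma_k^{\mathrm{in}}=0$, so that $G_k'(\ell_k^-)=0$. Concavity gives $G_k\le G_k(\ell_k)$ on $[0,\ell_k]$, monotonicity gives the reverse inequality, and so $F_k$ is a positive constant on $[-\ell_k,\ell_k]$. Let $M_t=P_k\cap\{L_k=t\}$. We have $\frac12M_{\ell_k}+\frac12M_{-\ell_k}\subset M_0$, and the three slices have the same positive $(m-1)$-dimensional volume. So equality holds in \eqref{eq:BM} for the two extreme slices, and $M_{\ell_k}=M_{-\ell_k}+2\ell_kv$ for a vector $v$, necessarily with $L_k(v)=1$. By convexity of $P_k$, $M_{-\ell_k}+(t+\ell_k)v\subset M_t$ for $|t|\le\ell_k$. These two compact convex sets have equal positive volume, and a compact convex set of positive volume is the closure of its interior, so a proper closed subset has smaller volume; hence they coincide. Since $P$ is the union of the $M_t$ with $|t|\le\ell_k$, we conclude: if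 $x\in P$ and $|L_k(x)|<\ell_k$, then $x+sv\in P$ for all small $|s|$.

Let $j\ne k$. The face $P\cap\{L_j=\ell_j\}=P_j\cap\{L_j=\ell_j\}$ has positive $(m-1)$-dimensional volume, because $F_j(\ell_j)>0$; here strict admissibility is used for the index $j$. The set $\{L_j=\ell_j,\ L_k=\pm\ell_k\}$ is a union of two $(m-2)$-dimensional planes. So there is $x\in P$ with $L_j(x)=\ell_j$ and $|L_k(x)|<\ell_k$. Then $L_j(x+sv)\le\ell_j$ for small $s$ of both signs, which forces $L_j(v)=0$. This holds for all $n-1\ge m$ indices $j\ne k$, so $v=0$ by nondegeneracy, contradicting $L_k(v)=1$.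

Now $G_k'(\ell_k^+)\le G_k'(\ell_k^-)<0$. If $\ell_k+\eta\le h_k$, concavity gives $G_k(\ell_k+\eta)\le G_k(\ell_k)+\eta G_k'(\ell_k^+)<G_k(\ell_k)$; otherwise $F_k(\ell_k+\eta)=0<F_k(\ell_k)$. On the other side, $F_k(\ell_k-\varepsilon)>F_k(\ell_k)$ for small $\varepsilon\in(0,\eta)$, and $F_k(\ell_k-\eta)\ge F_k(\ell_k-\varepsilon)$ by monotonicity.
\end{proof}

\section{Translated intervals and the quadratic form}\label{sec:shifts}

Freezing $F_{ij}$ at the four corners, as in the model case, leads to the numbers
\[
\kappa_{ij}=\frac12\sum_{\sigma,\sigma'=\pm1}\sigma\sigma'F_{ij}(\sigma\ell_i,\sigma'\ell_j),\qquad\text{so that}\qquad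
\iint F_{ij}\big(\ell_i\operatorname{sgn}s,\ell_j\operatorname{sgn}t\big)f_i(s)f_j(t)\,ds\,dt=2\kappa_{ij}a_ia_j,
\]
because $\int_{\sigma t>0}f_j=\sigma a_j$. The quadratic form to be understood is
\[
Q(a)=-\sum_k\bar\gamma_ka_k^2+2\sum_{i<j}\kappa_{ij}a_ia_j\qquad(a\in\mathbb{R}^n);
\]
in the model case $\kappa_{ij}=-2$ and $Q(a)=-2(\sum_ka_k)^2$. The coefficients of $Q$ give no direct information on its sign. But $Q$ depends on $E$ only through the shift vector, so it can be tested on the simplest tuples with a given shift vector, the translated intervals $E^*+a$. For these, $I$ is the volume of a convex polytope: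
\[
\Phi(a)=I(E^*+a)=|P(a)|,\qquad P(a)=\{x:|L_j(x)-a_j|\le\ell_j\ \text{for all }j\}.
\]
We have $-P(a)=P(-a)$ and $\frac12P(a)+\frac12P(-a)\subset P(0)=P$, so \eqref{eq:BM} gives $\Phi(a)\le\Phi(0)$. We need a quadratic gain. To get it we rerun a proof of this inequality along the axis $L_i$, matching the slices of $P(a)$ with those of $-P(a)$ by the monotone map $\tau$ that transports one density to the other. The deficit forces $\tau$ to be close to a translation, and the length of that translation can be read off in two ways. At the endpoint it is $-2a_i$; on average it is $-2L_i(x_0)$, where $x_0$ is the centroid of $P(a)$. Comparing the two for every $i$ shows that $a$ is close to $L(x_0)\in V$.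

\begin{lemma}\label{lem:shift}
There are $r,c>0$ such that $\Phi(0)-\Phi(a)\ge c\operatorname{dist}(a,V)^2$ for $|a|\le r$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:kernel}, the positivity of $F_i$ on the compact interval $[-\ell_i,\ell_i]$, and uniform continuity, there are $r>0$ and $0<c_0\le C_0$ with $c_0\le F^a_{\{i\}}(t)\le C_0$ for all $i$, $|a|\le r$ and $|t|\le\ell_i+r$. This is the use of strict admissibility: the density of $L_i$ stays bounded below up to the endpoints. Fix $|a|\le r$ and an index $i$, and let $J=[a_i-\ell_i,a_i+\ell_i]$. The density of $L_i$ on $P(a)$ is $\phi=F^a_{\{i\}}$ on $J$ and $0$ elsewhere; on $-P(a)$ it is $\psi(t)=\phi(-t)$ on $-J$; on $P$ it is $F_i$ on $[-\ell_i,\ell_i]$. By Lemma~\ref{lem:slices}(a), for $t\in J$ and $t'\in-J$,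
\begin{equation}\label{eq:sliceBM}
F_i\Big(\frac{t+t'}2\Big)^{1/(m-1)}\ge\frac12\phi(t)^{1/(m-1)}+\frac12\psi(t')^{1/(m-1)} .
\end{equation}
The functions $\phi$ and $\psi$ are continuous, take values in $[c_0,C_0]$, and have the same integral $\Phi(a)>0$. So there is an increasing $C^1$ bijection $\tau:J\to-J$ defined by $\int_{\min J}^t\phi=\int_{\min(-J)}^{\tau(t)}\psi$. Differentiating, $\phi=\psi(\tau)\tau'$, so $\lambda:=\tau'=\phi/\psi(\tau)$ lies in $[c_0/C_0,C_0/c_0]$. The map $t\mapsto\frac12(t+\tau(t))$ is increasing and sends the endpoints of $J$ to $\pm\ell_i$. Using it as a change of variables, and then \eqref{eq:sliceBM} with $t'=\tau(t)$ and $\psi(\tau)=\phi/\lambda$, we get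
\[
\Phi(0)=\int_JF_i\Big(\frac{t+\tau(t)}2\Big)\frac{1+\tau'(t)}2\,dt\ \ge\ \int_J\phi\,\Gamma(\lambda)\,dt,\qquad\Gamma(\lambda)=\Big(\frac{1+\lambda^{-1/(m-1)}}2\Big)^{m-1}\frac{1+\lambda}2 .
\]
Write $\lambda=e^u$ and use $\frac12(1+e^{b})=e^{b/2}\cosh\frac b2$ in both factors. The exponentials cancel, and
\[
\Gamma(\lambda)=\Big(\cosh\frac u{2(m-1)}\Big)^{m-1}\cosh\frac u2\ \ge\ \cosh\frac u2=\frac{\lambda^{1/2}+\lambda^{-1/2}}2=1+\frac{(\lambda-1)^2}{2\lambda^{1/2}(\lambda^{1/2}+1)^2}.
\]
As $\lambda\le C_0/c_0$, this gives $\Gamma(\lambda)-1\ge c(\lambda-1)^2$. With $\Delta=\Phi(0)-\Phi(a)$ and $\Phi(a)=\int_J\phi$ we obtain $\int_J\phi\,(\tau'-1)^2\le C\Delta$. Since $\phi\ge c_0$ and $|J|=e_i$, the Cauchy--Schwarz inequality gives $\int_J|\tau'-1|\le C\Delta^{1/2}$. At the left endpoint, $\tau(\min J)-\min J=(-a_i-\ell_i)-(a_i-\ell_i)=-2a_i$. Therefore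
\begin{equation}\label{eq:tau}
|\tau(t)-t+2a_i|\le C\Delta^{1/2}\qquad(t\in J).
\end{equation}
Let $x_0=\Phi(a)^{-1}\int_{P(a)}x\,dx$ be the centroid of $P(a)$. Then $\int_Jt\phi(t)\,dt=\Phi(a)L_i(x_0)$, and the substitution $t'=\tau(t)$ gives $\int_J\tau\phi=\int_{-J}t'\psi(t')\,dt'=-\Phi(a)L_i(x_0)$. Multiply \eqref{eq:tau} by $\phi$, integrate over $J$, and divide by $\Phi(a)$: this gives $|2a_i-2L_i(x_0)|\le C\Delta^{1/2}$. The point $x_0$ does not depend on $i$, so $\operatorname{dist}(a,V)\le|a-L(x_0)|\le C\Delta^{1/2}$.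
\end{proof}

\begin{lemma}\label{lem:Q}
As $a\to0$, $\Phi(a)=\Phi(0)+Q(a)+o(|a|^2)$. Moreover $Q(a)\le-c_1\operatorname{dist}(a,V)^2$ for all $a\in\mathbb{R}^n$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:expand} to $E=E^*+a$ with $|a|<\min_j\ell_j$. Its shift vector is $a$, and $\|f_j\|_1=2|a_j|$. The function $f_k$ equals $+1$ on an interval of length $|a_k|$ just outside one endpoint of $E_k^*$, equals $-1$ on an interval of the same length just inside the other endpoint, and vanishes elsewhere. Since $F_k$ is even,
\[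
\int F_kf_k=\int_0^{|a_k|}\big(F_k(\ell_k+s)-F_k(\ell_k-s)\big)\,ds=-\int_0^{|a_k|}\big((\gamma_k^{\mathrm{out}}+\gamma_k^{\mathrm{in}})s+o(s)\big)\,ds=-\bar\gamma_ka_k^2+o(a_k^2).
\]
As $f_i$ is supported within distance $|a_i|$ of $\pm\ell_i$ and $F_{ij}$ is continuous, freezing $F_{ij}$ at the corners costs $o(1)\|f_i\|_1\|f_j\|_1$, so $\iint F_{ij}f_if_j=2\kappa_{ij}a_ia_j+o(|a|^2)$. This proves the expansion. For fixed $a$ and small $s>0$, Lemma~\ref{lem:shift} applied to $sa$ gives $-s^2Q(a)+o(s^2)\ge cs^2\operatorname{dist}(a,V)^2$. Divide by $s^2$ and let $s\to0$.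
\end{proof}

\section{Local stability}\label{sec:local}

The expansion will bound $D(E)$ below by $-Q(a)+\sum_k\bar\gamma_k((r_k^+)^2+(r_k^-)^2)$ up to errors $o(\delta^2)$, and this dominates $\delta^2$ only if $\operatorname{dist}(a,V)$ is comparable to $|a|$. We therefore first translate so that $a\perp V$. After the translation $E_j\mapsto E_j-L_j(z)$ the shift of the $j$th set is $b_j(L_j(z))$, where
\[
b_j(u)=|E_j\cap(u,\infty)|-\ell_j .
\]
So we must solve $\sum_jb_j(L_j(z))L_j=0$, an equation between linear functionals on $\mathbb{R}^m$. Since each $b_j$ is monotone, it is the critical point equation of a convex function.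

\begin{lemma}\label{lem:recenter}
Let $|E_j|=e_j$ and $|E_j\bigtriangleup E_j^*|\le\delta_1$ for all $j$, where $n\delta_1<\min_j\ell_j$. There is $z\in\mathbb{R}^m$ such that the tuple $E'=(E_j-L_j(z))_j$ has shift vector orthogonal to $V$ and satisfies $|E_j'\bigtriangleup E_j^*|\le(1+2n)\delta_1$ for all $j$.
\end{lemma}

\begin{proof}
The function $b_j$ is continuous and nonincreasing, with limit $\ell_j$ at $-\infty$ and $-\ell_j$ at $+\infty$. So $s\mapsto-\int_0^sb_j$ is $C^1$, convex, and tends to $+\infty$ as $|s|\to\infty$; in particular it is bounded below. Since $L$ is injective, $\max_j|L_j(z)|\to\infty$ as $|z|\to\infty$, and hence $W(z)=-\sum_j\int_0^{L_j(z)}b_j(u)\,du$ is $C^1$ and tends to $+\infty$. At a minimum point $z$ its differential vanishes: $\sum_jb_j(L_j(z))L_j(x)=0$ for all $x$, which says that the shift vector of $E'$ is orthogonal to $V$.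

It remains to bound $z$. For $E_j^*$ in place of $E_j$ the function $b_j$ would be $-\operatorname{sgn}(u)\min(|u|,\ell_j)$, so $|b_j(u)+\operatorname{sgn}(u)\min(|u|,\ell_j)|\le\delta_1$. Taking $x=z$ and $M=\max_j|L_j(z)|$, we get
\[
\min\big(M,\min_j\ell_j\big)M\le\sum_j\min(|L_j(z)|,\ell_j)\,|L_j(z)|\le\delta_1\sum_j|L_j(z)|\le n\delta_1M .
\]
Since $n\delta_1<\min_j\ell_j$, this forces $M\le n\delta_1$. By Lemma~\ref{lem:cont}(d), $|E_j'\bigtriangleup E_j^*|=|E_j\bigtriangleup(E_j^*+L_j(z))|\le\delta_1+2M$.
\end{proof}

\begin{proposition}\label{prop:local}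
There are $\delta_0,c>0$ such that $|E_j|=e_j$ and $d(E)\le\delta_0$ imply $D(E)\ge c\,d(E)^2$.
\end{proposition}

\begin{proof}
We may assume $d(E)>0$, and we take $2n\delta_0<\min_j\ell_j$. By Lemma~\ref{lem:cont}(c) we may translate so that $|E_j\bigtriangleup E_j^*|\le2d(E)$ for all $j$, and then translate again by Lemma~\ref{lem:recenter} with $\delta_1=2d(E)$. Now $a\perp V$, and $\delta=\max_j\|f_j\|_1$ satisfies $d(E)\le\delta\le2(1+2n)\,d(E)$. It suffices to prove $D(E)\ge c\delta^2$ when $\delta$ is below a threshold that depends only on the data. Put $X_k=-\int F_kf_k$ and $\rho_k^2=a_k^2+(r_k^+)^2+(r_k^-)^2\le\delta^2$. By Lemma~\ref{lem:expand},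
\begin{equation}\label{eq:Dexp}
D(E)\ge\sum_kX_k-\sum_{i<j}\iint F_{ij}f_if_j-C\delta^3 .
\end{equation}
The difficulty is that $f_k$ is small only in $L^1$: its support need not be near $\pm\ell_k$, and mass far from the endpoints spoils the freezing of $F_{ij}$. As in the model case, such mass is paid for by $X_k$, for which we need two lower bounds.

\emph{First bound: the quadratic term.} Assume $\delta<\min_j\ell_j$. By the definition of the one-sided derivatives there is a function $\varepsilon(\delta)\to0$ as $\delta\to0$, depending only on $F_1,\dots,F_n$, such that for $0<s\le\delta$ and all $k$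
\[
F_k(\ell_k)-F_k(\ell_k+s)\ge\big(\gamma_k^{\mathrm{out}}-\varepsilon(\delta)\big)s,\qquad F_k(\ell_k-s)-F_k(\ell_k)\ge\big(\gamma_k^{\mathrm{in}}-\varepsilon(\delta)\big)s .
\]
The four masses have sum at most $\delta$, so the sum of their squares is at most $\delta^2$. Parts (c) and (b) of Lemma~\ref{lem:masses} give
\begin{equation}\label{eq:X1}
X_k\ge\tfrac12\gamma_k^{\mathrm{out}}\big((p_k^+)^2+(p_k^-)^2\big)+\tfrac12\gamma_k^{\mathrm{in}}\big((q_k^+)^2+(q_k^-)^2\big)-\varepsilon(\delta)\delta^2\ge\bar\gamma_k\rho_k^2-\varepsilon(\delta)\delta^2 .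
\end{equation}

\emph{Second bound: distant mass.} Let $0<\eta<\min_j\ell_j$, let $\mu_k$ be the integral of $|f_k|$ over $\{t:||t|-\ell_k|>\eta\}$, and let
\[
c_\eta=\min_k\min\big\{F_k(\ell_k)-F_k(\ell_k+\eta),\ F_k(\ell_k-\eta)-F_k(\ell_k)\big\},
\]
which is positive by Lemma~\ref{lem:slope}. By monotonicity $|F_k(t)-F_k(\ell_k)|\ge c_\eta$ on that set, so the identity in Lemma~\ref{lem:masses}(c) gives
\begin{equation}\label{eq:X2}
X_k\ge c_\eta\mu_k .
\end{equation}

\emph{The bilinear terms.} Let $\omega(\eta)$ be the maximum of $|F_{ij}(s,t)-F_{ij}(\sigma\ell_i,\sigma'\ell_j)|$ over $i<j$, signs $\sigma,\sigma'$, and $|s-\sigma\ell_i|\le\eta$, $|t-\sigma'\ell_j|\le\eta$. Then $\omega(\eta)\to0$ as $\eta\to0$, by continuity of $F_{ij}$. Freeze $F_{ij}$ at the corners. Where $||s|-\ell_i|\le\eta$ and $||t|-\ell_j|\le\eta$ the kernel changes by at most $\omega(\eta)$; elsewhere it changes by at most $C$, and $|f_i(s)||f_j(t)|$ has integral at most $\delta(\mu_i+\mu_j)$ there. Hence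
\begin{equation}\label{eq:bil}
\Big|\iint F_{ij}f_if_j-2\kappa_{ij}a_ia_j\Big|\le\omega(\eta)\delta^2+C\delta(\mu_i+\mu_j).
\end{equation}

\emph{Conclusion.} The bound \eqref{eq:X1} is needed with almost its full constant, to assemble $Q$, while any fixed fraction of \eqref{eq:X2} absorbs $C\delta\mu_k$. So let $0<\theta<1$, write $X_k=(1-\theta)X_k+\theta X_k$, and use \eqref{eq:X1} for the first part and \eqref{eq:X2} for the second. Since $\theta\bar\gamma_k\rho_k^2\le C\theta\delta^2$, \eqref{eq:Dexp} and \eqref{eq:bil} give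
\[
D(E)\ge-Q(a)+\sum_k\bar\gamma_k\big((r_k^+)^2+(r_k^-)^2\big)-C_1\big(\theta+\omega(\eta)+\varepsilon(\delta)+\delta\big)\delta^2+(\theta c_\eta-C_1\delta)\sum_k\mu_k ,
\]
with $C_1$ independent of $\theta,\eta,\delta$. Because $a\perp V$, Lemma~\ref{lem:Q} gives $-Q(a)\ge c_1|a|^2$, and $\bar\gamma_k>0$ by Lemma~\ref{lem:slope}. So the first two terms are at least $\min(c_1,\min_k\bar\gamma_k)\sum_k\rho_k^2$, which is at least $c_2\delta^2$ by Lemma~\ref{lem:masses}(a). Choose first $\theta$ and $\eta$ with $C_1(\theta+\omega(\eta))\le c_2/4$, and then the threshold for $\delta$ so that $C_1\delta\le\theta c_\eta$ and $C_1(\varepsilon(\delta)+\delta)\le c_2/4$. Then $D(E)\ge\frac12c_2\delta^2\ge\frac12c_2\,d(E)^2$.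
\end{proof}

\section{From local to global}\label{sec:flow}

A tuple far from all translates of $E^*$ is out of reach of the expansion. But suppose that it can be deformed continuously to $E^*$ without ever increasing $D$. On the way it passes through the region where Proposition~\ref{prop:local} applies, at a prescribed distance from the translates, and the deficit there is a lower bound for the initial deficit. The Rogers--Brascamp--Lieb--Luttinger flow is such a deformation for finite unions of intervals.

\begin{lemma}\label{lem:flow}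
Let each $E_j$ be a finite disjoint union of nondegenerate compact intervals, $|E_j|=e_j$. There is a family of tuples $E(s)$, $s\ge0$, with $E(0)=E$ and $|E_j(s)|=e_j$, such that $s\mapsto\mathbf{1}_{E_j(s)}$ is continuous in $L^1$, $|E_j(s)\bigtriangleup E_j^*|\to0$ as $s\to\infty$, and $I(E(s))$ is nondecreasing.
\end{lemma}

\begin{proof}
Move each constituent interval rigidly so that its center $\xi$ is at $e^{-s}\xi$ at time $s$. For two neighboring intervals of the same $E_j$, with centers $\xi<\xi'$ and half-lengths $\beta,\beta'$, the gap $e^{-s}(\xi'-\xi)-(\beta+\beta')$ decreases strictly and vanishes at a finite time. Up to the first time at which two intervals of some $E_j$ touch, the intervals of each $E_j$ remain disjoint. At that time replace every maximal chain of touching intervals in each $E_j$ by its union, a single interval. This changes none of the sets. Restart the motion with the new list of intervals and centers. Each merger lowers the total number of intervals, so there are finitely many mergers; after a finite time each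 $E_j(s)$ is one interval of length $e_j$, and its center tends to $0$. Between mergers the centers move continuously, and at mergers the sets do not change, so the path is continuous in $L^1$ and the measures are constant.

Consider a closed time interval, starting at $s_1$, with no merger in its interior. The intervals of each $E_j(s)$ overlap at most in endpoints, so $I(E(s))$ is a finite sum over the choices of one interval from each $E_j(s_1)$. If the chosen intervals have half-lengths $\beta_j$ and centers $\xi=(\xi_j)$ at time $s_1$, the summand is $|Z(e^{-(s-s_1)}\xi)|$, where $Z(\xi)=\{x:|L_j(x)-\xi_j|\le\beta_j\ \text{for all }j\}$ is compact and convex. It suffices to show $|Z(\lambda\xi)|\ge|Z(\xi)|$ for all $\xi\in\mathbb{R}^n$ and $0\le\lambda\le1$. This is trivial if $Z(\xi)=\emptyset$. Otherwise let $x\in Z(\xi)$ and $x'\in Z(-\xi)=-Z(\xi)$. Then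
\[
L_j\Big(\frac{1+\lambda}2x+\frac{1-\lambda}2x'\Big)-\lambda\xi_j=\frac{1+\lambda}2\big(L_j(x)-\xi_j\big)+\frac{1-\lambda}2\big(L_j(x')+\xi_j\big)
\]
has absolute value at most $\beta_j$. So $Z(\lambda\xi)\supset\frac{1+\lambda}2Z(\xi)+\frac{1-\lambda}2Z(-\xi)$, and \eqref{eq:BM} gives the claim because $|Z(-\xi)|=|Z(\xi)|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $|E_j|=e_j$, $d(E)>0$, and $0<\rho<\min(d(E),\delta_0)$. Choose tuples $E^\nu$ of finite disjoint unions of nondegenerate compact intervals with $|E_j^\nu|=e_j$ and $|E_j^\nu\bigtriangleup E_j|\to0$. To do so, approximate $E_j$ in measure by such unions, and correct the measure, which differs from $e_j$ by $o(1)$, either by intersecting with a half-line (and discarding an isolated point if one appears) or by adding one disjoint interval. By Lemma~\ref{lem:cont}(b), $d(E^\nu)>\rho$ for large $\nu$, and along the flow of Lemma~\ref{lem:flow} the function $s\mapsto d(E^\nu(s))$ is continuous and tends to $0$. So $d(E^\nu(s))=\rho$ for some $s$. By Proposition~\ref{prop:local},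 the monotonicity of $I$ along the flow, and Lemma~\ref{lem:cont}(a),
\[
c\rho^2\le D(E^\nu(s))\le D(E^\nu)\to D(E).
\]
Letting $\rho$ increase to its bound gives $D(E)\ge c\min(d(E),\delta_0)^2$. Since $d(E)\le2\max_je_j$, we have $\min(d(E),\delta_0)\ge\min\big(1,\delta_0/(2\max_je_j)\big)\,d(E)$, and the inequality follows.

For the optimality, take $a\perp V$, $a\ne0$, which is possible because $n>m$, and let $|a|\to0$. The tuple $E=E^*+a$ has $D(E)=\Phi(0)-\Phi(a)\le C|a|^2$ by Lemma~\ref{lem:Q} and $d(E)\ge2n^{-1/2}|a|$ by Lemma~\ref{lem:cont}(d). An inequality $D(E)\ge c\,d(E)^p$ with $p<2$ would give $C|a|^2\ge c'|a|^p$ for all small $|a|$, which is false.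
\end{proof}

\begin{corollary}\label{cor:strict}
Theorem~\ref{thm:A} holds when $m\ge3$ and $E$ is strictly admissible.
\end{corollary}

\begin{proof}
If $D(E)=0$, then $d(E)=0$ by Theorem~\ref{thm:B}. Take $z_\nu$ with $|E_j\bigtriangleup(E_j^*+L_j(z_\nu))|\to0$ for all $j$. By Lemma~\ref{lem:cont}(d) and the triangle inequality, $\min(|L_j(z_\nu)-L_j(z_\mu)|,e_j)\to0$ as $\nu,\mu\to\infty$, so $(L(z_\nu))$ is a Cauchy sequence. Since $L$ is injective and linear, $z_\nu$ converges to some $z$, and $E_j=E_j^*+L_j(z)$ a.e.\ for all $j$.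
\end{proof}

\section{The borderline case}\label{sec:border}

When $h_k=\ell_k$ for some $k$, the quadratic estimate can fail. In the model case of Section~\ref{sec:model} change $\ell_4$ to $3=h_4$, keep $E_j=[-1,1]$ for $j\le3$, and let $E_4=[-3,3]+\sigma$ with $0<\sigma\le2$. Then $D(E)=\int_{3-\sigma}^3\frac12(3-t)^2\,dt=\frac16\sigma^3$, while $d(E)\ge\frac12\sigma$ by Lemma~\ref{lem:cont}(d), since $(0,0,0,\sigma)$ is at distance $\sigma/2$ from $V$. A different argument is needed. It rests on the fact that for $h_k=\ell_k$ the $k$th constraint is inactive for $E^*$, so it can be deleted; and that it is only just inactive, so $E_k$ has no measure to spare.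

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The ``if'' part was proved in Section~\ref{sec:intro}, and the case $m=2$ is known. Fix $m\ge3$. We prove the ``only if'' part, for all nondegenerate families and admissible tuples, by induction on $n\ge m+1$. Let $E$ be admissible with $I(E)=I(E^*)$. By Corollary~\ref{cor:strict} and Lemma~\ref{lem:adm} we may assume that $h_k=\ell_k$ for some $k$, and after renumbering $k=n$. Then $P_n\subset S_n$, so $P=P_n$. Let $I'$ be the functional defined by $L_1,\dots,L_{n-1}$ and $E'=(E_1,\dots,E_{n-1})$. Then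
\begin{equation}\label{eq:drop}
I(E)\le I'(E')\le I'(E'^*)=|P_n|=|P|=I(E^*).
\end{equation}
The second inequality is \eqref{eq:BLL} if $n-1\ge m+1$, and an identity by \eqref{eq:det} if $n-1=m$. Both inequalities in \eqref{eq:drop} are therefore equalities, and the first one says:
\begin{equation}\label{eq:ae}
\text{for a.e.\ $x$ with $L_j(x)\in E_j$ for all $j<n$, one has $L_n(x)\in E_n$.}
\end{equation}

\emph{The inductive step, $n-1\ge m+1$.} The family $(L_j)_{j<n}$ is nondegenerate, and $E'$ is admissible for it: if $S_i$ contained an open neighborhood of $\bigcap_{j\ne i,n}S_j$, it would contain an open neighborhood of the smaller set $P_i$. As $I'(E')=I'(E'^*)$, the induction hypothesis gives $z$ with $E_j=E_j^*+L_j(z)$ a.e.\ for $j<n$. The preimage of a null set under $L_j$ is null, so \eqref{eq:ae} says that $L_n(x)\in E_n$ for a.e.\ $x\in z+P_n$. In terms of the density $F_n$ of $L_n$ on $P_n$, this reads $\int_{\mathbb{R}\setminus E_n}F_n(t-L_n(z))\,dt=0$. By Lemma~\ref{lem:slices}(b), $F_n>0$ on $(-h_n,h_n)=(-\ell_n,\ell_n)$, so $E_n$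 contains $L_n(z)+[-\ell_n,\ell_n]$ up to a null set. This interval has measure $e_n$, so $E_n$ equals it a.e.

\emph{The base case, $n=m+1$.} Now $I'(E')=I'(E'^*)$ carries no information, and the structure of $E_1,\dots,E_m$ must come from \eqref{eq:ae}, which says roughly that a sumset of these sets is as small as \eqref{eq:sum1d} allows. Write $L_n=\sum_{j\le m}c_jL_j$. All $c_j$ are nonzero, since otherwise $L_n$ and $m-1$ of the other functionals would be dependent. In the coordinates $y_j=L_j(x)$, $j\le m$, the set $P_n$ is the box $\prod_jE_j^*$, so $h_n=\sum_j|c_j|\ell_j$, and $h_n=\ell_n$ means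
\[
e_n=\sum_{j\le m}|c_j|e_j=\sum_{j\le m}|H_j|,\qquad H_j:=c_jE_j .
\]
Let $g_r=\mathbf{1}_{H_1}*\cdots*\mathbf{1}_{H_r}$ for $2\le r\le m$. These functions are continuous: $g_2$ is a convolution of two $L^2$ functions, hence bounded and continuous, and convolution with an $L^1$ function preserves these properties. Let $U=\{g_m>0\}$. The density of $\sum_jc_jy_j$ on $\prod_jE_j$ is $\prod_j|c_j|^{-1}g_m$, so \eqref{eq:ae} gives $\int_{\mathbb{R}\setminus E_n}g_m=0$, and hence
\begin{equation}\label{eq:U}
|U\setminus E_n|=0,\qquad|U|\le e_n .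
\end{equation}
The sumset $H_1+\dots+H_m$ itself is sensitive to null sets, so we pass to density points. Recall that $\xi$ is a density point of a measurable set $H\subset\mathbb{R}$ if $|H\cap(\xi-\varepsilon,\xi+\varepsilon)|/(2\varepsilon)\to1$ as $\varepsilon\to0$, and that almost every point of $H$ is a density point (Lebesgue's density theorem). We claim:
\begin{equation}\label{eq:dens}
\text{if $\xi_j$ is a density point of $H_j$ for each $j\le m$, then $\xi_1+\dots+\xi_m\in U$.}
\end{equation}
Indeed, $g_2(\xi_1+\xi_2)=|H_1\cap(\xi_1+\xi_2-H_2)|$, and both sets have $\xi_1$ as a density point, so each fills more than half of a small interval about $\xi_1$ and $g_2(\xi_1+\xi_2)>0$. If $g_r(\xi_1+\dots+\xi_r)>0$, then $g_r(\xi_1+\dots+\xi_{r+1}-u)>0$ for all $u$ near $\xi_{r+1}$ by continuity, and $H_{r+1}$ has positive measure in every neighborhood of $\xi_{r+1}$; so $g_{r+1}(\xi_1+\dots+\xi_{r+1})>0$.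

By inner regularity there are $\sigma$-compact sets $Y_j\subset H_j$ with $|Y_j|=|H_j|$ that consist of density points of $H_j$. Let $Y'=Y_2+\dots+Y_m$, again $\sigma$-compact. By \eqref{eq:U}, \eqref{eq:dens} and repeated use of \eqref{eq:sum1d},
\[
e_n\ge|U|\ge|Y_1+Y'|\ge|Y_1|+|Y'|\ge\sum_{j\le m}|Y_j|=e_n .
\]
So $|Y_1+Y'|=|Y_1|+|Y'|$ and $0<|Y'|<\infty$. We apply the known case $m=2$, $n=3$ of the theorem to the maps $x_1$, $x_2$, $x_1+x_2$ on $\mathbb{R}^2$, which form the nondegenerate family \eqref{eq:conv}, and the sets $Y_1$, $Y'$, $Y_1+Y'$. Each of the measures $|Y_1|$, $|Y'|$, $|Y_1|+|Y'|$ is at most the sum of the other two, so the triple is admissible. Equality holds in \eqref{eq:BLL}: the third constraint follows from the first two, both for the sets and for their rearrangements, where $Y_1^*+Y'^*=(Y_1+Y')^*$; so both sides equal $|Y_1||Y'|$. Hence $Y_1$, and with it $E_1$, is a.e.\ equal to an interval. The numbering of the indices $1,\dots,m$ was arbitrary, so each $E_j$, $j\le m$, is a.e.\ equal to an open interval $J_j$ of length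 $e_j$, with center $z_j$, say. Let $z\in\mathbb{R}^m$ satisfy $L_j(z)=z_j$ for $j\le m$. Every point of $c_jJ_j$ is a density point of $H_j$, so \eqref{eq:dens} gives $U\supset\sum_jc_jJ_j$, an interval of length $\sum_j|c_j|e_j=e_n$ and center $\sum_jc_jz_j=L_n(z)$. By \eqref{eq:U}, $E_n$ contains this interval up to a null set, and so equals it a.e.
\end{proof}

\section{Equality without admissibility}\label{sec:C}

Deleting inactive constraints also settles the inadmissible case. Given $(L_j)$ and $(e_j)$, start with $B=\{1,\dots,n\}$. As long as $|B|\ge m+1$ and some $k\in B$ has the property that $S_k$ contains an open neighborhood of $\bigcap_{j\in B\setminus\{k\}}S_j$, remove one such $k$ from $B$. Call any set $B$ at which this procedure stops a \emph{final set}.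

\begin{theorem}\label{thm:C}
Let $m\ge2$ and $n\ge m+1$, let $(L_j)$ be nondegenerate, and let $0<e_j<\infty$.
\begin{itemize}
\item[(1)] If $(e_j)$ is not admissible, there is a tuple $E$ with $|E_j|=e_j$ and $I(E)=I(E^*)$ in which some $E_k$ is not a.e.\ equal to an interval.
\item[(2)] Let $|E_j|=e_j$ for all $j$, and let $B$ be a final set. Then $|B|\ge m$, $P=\bigcap_{j\in B}S_j$, and the following holds.
\begin{itemize}
\item[(i)] If $|B|\ge m+1$, then $I(E)=I(E^*)$ if and only if there is $z\in\mathbb{R}^m$ with $E_j=E_j^*+L_j(z)$ a.e.\ for $j\in B$ and $|(L_k(z)+L_k(P))\setminus E_k|=0$ for $k\notin B$.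
\item[(ii)] If $|B|=m$, then $I(E)=I(E^*)$ if and only if for every $k\notin B$ and a.e.\ $x$ with $L_j(x)\in E_j$ for all $j\in B$, one has $L_k(x)\in E_k$.
\end{itemize}
\end{itemize}
\end{theorem}

\begin{proof}
(1) By Lemma~\ref{lem:adm}, $h_k<\ell_k$ for some $k$. Take $E_j=E_j^*$ for $j\ne k$ and $E_k=[-h_k,h_k]\cup J$, where $J$ is an interval of length $e_k-2h_k>0$ at positive distance from $[-h_k,h_k]$. Since $h_k>0$, the set $E_k$ is not a.e.\ equal to an interval. On $P_k$ the values of $L_k$ lie in $[-h_k,h_k]$, which is contained in both $E_k$ and $E_k^*$, so $I(E)=|P_k|=I(E^*)$.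

(2) An index is removed only when $|B|\ge m+1$, so a final set has $|B|\ge m$. When $k$ is removed, $S_k\supset\bigcap_{j\in B\setminus\{k\}}S_j$, so $\bigcap_{j\in B}S_j$ does not change and remains equal to $P$. Let $I_B$ be the functional defined by $(L_j)_{j\in B}$, evaluated on the sets with indices in $B$. As in \eqref{eq:drop},
\[
I(E)\le I_B(E)\le I_B(E^*)=|P|=I(E^*).
\]
So $I(E)=I(E^*)$ if and only if $I_B(E)=I_B(E^*)$ and $I(E)=I_B(E)$. The second condition means that a.e.\ $x$ with $L_j(x)\in E_j$ for all $j\in B$ has $L_k(x)\in E_k$ for all $k\notin B$. If $|B|=m$, the first condition always holds by \eqref{eq:det}, and (ii) follows. If $|B|\ge m+1$, the procedure stopped because $(E_j)_{j\in B}$ is admissible relative to the nondegenerate family $(L_j)_{j\in B}$. By Theorem~\ref{thm:A} the first condition holds if and only if there is $z$ with $E_j=E_j^*+L_j(z)$ a.e.\ for $j\in B$. For such $z$ the second condition says that for each $k\notin B$, a.e.\ $x\in z+P$ has $L_k(x)\in E_k$. By Lemma~\ref{lem:slices}(b) the density of $L_k$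 on $P$ is positive in the interior of the interval $L_k(P)$ and zero outside $L_k(P)$, so this is equivalent to $|(L_k(z)+L_k(P))\setminus E_k|=0$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CF}
Michael Christ and Taryn C. Flock,
\emph{Cases of equality in certain multilinear inequalities of Hardy-Riesz-Brascamp-Lieb-Luttinger type},
arXiv:1307.8439 (2013).

\end{thebibliography}
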